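\title{Independent group topologies and groups with cofinite Zariski topology}

\begin{abstract}
Two $T_1$ topologies on a set are independent if their intersection is the
cofinite topology. A group that carries two independent Hausdorff group
topologies has cofinite Zariski topology. We show that for uncountable Abelian
groups the converse fails in ZFC. The key fact is that of two independent
Hausdorff group topologies on an infinite group, one is precompact and
pseudocompact. Hence the group has cardinality at least
$\mathfrak c=2^\omega$, and its cardinality is not a strong limit cardinal of
countable cofinality. In the other direction, if $\mathfrak p=\mathfrak c$,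
then on an Abelian group of cardinality $\mathfrak c$ with cofinite Zariski
topology every second countable Hausdorff group topology has an independent
precompact one. For groups of cardinality $\aleph_1$ the existence of
independent pairs is equivalent to the Continuum Hypothesis.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with neutral element $e$. A subset $X\subseteq G$ is
\emph{elementary algebraic} if it is the solution set of one equation in one
unknown: there are an integer $n>0$, elements $g_1,\dots,g_n\in G$ and signs
$\varepsilon_1,\dots,\varepsilon_n\in\{-1,1\}$ with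
\[
X=\{x\in G:\ g_1x^{\varepsilon_1}g_2x^{\varepsilon_2}\cdots g_nx^{\varepsilon_n}=e\}.
\]
The \emph{Zariski topology} $\mathfrak Z_G$ is the topology on $G$ whose closed
sets are the intersections of finite unions of elementary algebraic sets. Each
singleton $\{g\}=\{x:g^{-1}x=e\}$ is elementary algebraic, so $\mathfrak Z_G$
contains the \emph{cofinite topology}, whose closed sets are the finite sets
and $G$. The group $G$ is \emph{$\mathfrak Z$-cofinite} if $\mathfrak Z_G$ is
the cofinite topology.

The Zariski topology records sets that the algebra of $G$ forces to be closed.
If $\tau$ is a Hausdorff group topology on $G$, then the map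
$x\mapsto g_1x^{\varepsilon_1}\cdots g_nx^{\varepsilon_n}$ is
$\tau$-continuous and $\{e\}$ is $\tau$-closed, so every elementary algebraic
set is $\tau$-closed. Thus
\begin{equation}\label{eq:zariski}
\mathfrak Z_G\subseteq\tau\qquad\text{for every Hausdorff group topology $\tau$ on $G$.}
\end{equation}

Any two $T_1$ topologies $\tau_1,\tau_2$ on a set $X$ have the cofinite
topology in common. Following Tkachenko and Yaschenko \cite{TY}, we call them
\emph{independent} if they have nothing else in common, that is, if
$\tau_1\cap\tau_2$ is the cofinite topology. Equivalently, every set that is
closed in both topologies is finite or equal to $X$. On a finite group there is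
nothing to ask, since the discrete topology is cofinite and independent of
itself. On any group, \eqref{eq:zariski} gives an algebraic obstruction: if
$\tau_1,\tau_2$ are independent Hausdorff group topologies on $G$, then
$\mathfrak Z_G\subseteq\tau_1\cap\tau_2$, so $G$ is $\mathfrak Z$-cofinite. The
following question, from the paper of Bonatto, Dikranjan and Toller
\cite{BDT}, asks whether this is the only obstruction for uncountable Abelian
groups.

\begin{quote}
\emph{Does every uncountable $\mathfrak Z$-cofinite Abelian group admit two
independent Hausdorff group topologies?}
\end{quote}

There are reasons to guess that it does. For Abelian groups,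
$\mathfrak Z$-cofiniteness is a plain condition on torsion
(Lemma~\ref{lem:structure}) that does not restrict the cardinality. Countably
infinite groups must be excluded, as Theorem~\ref{thm:card} shows, but under
the Continuum Hypothesis (CH) the answer is positive at the first uncountable
cardinal (Theorem~\ref{thm:char}). Nevertheless the answer is no, and the
obstruction is topological: independence forces one of the two topologies to
be close to compact, and this restricts the cardinality of the group.

Groups are not assumed Abelian unless we say so. A group topology on $G$ is
\emph{precompact} if for every neighborhood $U$ of $e$ there is a finite set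
$E\subseteq G$ with $EU=G$. A Tychonoff space is \emph{pseudocompact} if every
continuous real-valued function on it is bounded; recall that Hausdorff
topological groups are Tychonoff, and in particular regular. We write
$\mathfrak c=2^\omega$. A cardinal $\kappa$ is \emph{strong limit} if
$\mu<\kappa$ implies $2^\mu<\kappa$.

\begin{theorem}\label{thm:pseudo}
If an infinite group $G$ has independent Hausdorff group topologies
$\tau_1,\tau_2$, then at least one of them is precompact and pseudocompact.
\end{theorem}

\begin{theorem}\label{thm:card}
If an infinite group $G$ has two independent Hausdorff group topologies, then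
$|G|\ge\mathfrak c$, and $|G|$ is not a strong limit cardinal of countable
cofinality.
\end{theorem}

Let $\beth_\omega=\sup\{\omega,2^\omega,2^{2^\omega},\dots\}$. The next
statement answers the question in ZFC.

\begin{corollary}\label{cor:answer}
There are uncountable $\mathfrak Z$-cofinite Abelian groups without two
independent Hausdorff group topologies, for example
$\bigoplus_\kappa\mathbb Z/2$ and $\bigoplus_\kappa\mathbb Q$ with
$\kappa=\beth_\omega$. Indeed, no group of cardinality $\beth_\omega$ has such
a pair. If CH fails, no group of cardinality $\aleph_1$ has one. Under GCH, no
group whose cardinality is infinite and of countable cofinality has one.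
\end{corollary}

At the least cardinality allowed by Theorem~\ref{thm:card}, the algebraic
obstruction is consistently the only one. A \emph{pseudointersection} of a
family of sets is an infinite set $B$ such that $B\setminus A$ is finite for
every member $A$ of the family. The cardinal $\mathfrak p$ is the least size of
a family of subsets of $\omega$ that has no pseudointersection although all its
finite subfamilies have infinite intersection. One has
$\omega_1\le\mathfrak p\le\mathfrak c$, and $\mathfrak p=\mathfrak c$ holds
under CH and under Martin's Axiom (MA).

\begin{theorem}\label{thm:exist}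
Assume $\mathfrak p=\mathfrak c$. Let $G$ be a $\mathfrak Z$-cofinite Abelian
group with $|G|=\mathfrak c$. Then $G$ has a second countable Hausdorff group
topology, and for every such topology $\sigma$ there is a precompact Hausdorff
group topology $\tau$ on $G$ independent of $\sigma$.
\end{theorem}

That under MA every second countable group topology on a suitable group of size
$\mathfrak c$ has an independent one is due to Tkachenko and Yaschenko
\cite{TY}. The proof given here, from $\mathfrak p=\mathfrak c$, is complete
and does not rely on theirs.

\begin{theorem}\label{thm:char}
\begin{itemize}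
\item[(A)] Assume $\mathfrak p=\mathfrak c$. An infinite Abelian group $G$ with
$|G|\le\mathfrak c$ has two independent Hausdorff group topologies if and only
if $G$ is $\mathfrak Z$-cofinite and $|G|=\mathfrak c$.
\item[(B)] In ZFC the following are equivalent: \emph{(i)} CH; \emph{(ii)}
every $\mathfrak Z$-cofinite Abelian group of cardinality $\aleph_1$ has two
independent Hausdorff group topologies; \emph{(iii)} some group of cardinality
$\aleph_1$ has two independent Hausdorff group topologies.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:char} explains why the examples in
Corollary~\ref{cor:answer} are so large: under CH no counterexample has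
cardinality $\aleph_1=\mathfrak c$. We do not have a full description of the
cardinalities above $\mathfrak c$ that admit independent pairs.

Section~\ref{sec:structure} describes the $\mathfrak Z$-cofinite Abelian
groups. Section~\ref{sec:pseudo} proves Theorem~\ref{thm:pseudo}, starting
from an example on $\mathbb Z$, and Section~\ref{sec:card} deduces
Theorem~\ref{thm:card} and Corollary~\ref{cor:answer}.
Sections~\ref{sec:characters} and~\ref{sec:construction} prove
Theorems~\ref{thm:exist} and~\ref{thm:char}.

\section{Abelian groups with cofinite Zariski topology}\label{sec:structure}

Abelian groups are written additively. For an Abelian group $G$ and $n\ge0$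
put $G[n]=\{x\in G:nx=0\}$, so that $G[0]=G$.

\begin{lemma}\label{lem:structure}
An infinite Abelian group $G$ is $\mathfrak Z$-cofinite if and only if one of
the following holds:
\begin{itemize}
\item[(a)] $G[n]$ is finite for every $n\ge1$;
\item[(b)] $pG=0$ for some prime $p$.
\end{itemize}
\end{lemma}

\begin{proof}
In an Abelian group the defining equation of an elementary algebraic set
collapses to $g+kx=0$ with $g=\sum_i g_i$ and $k=\sum_i\varepsilon_i\in\mathbb Z$.
Two solutions differ by an element of $G[|k|]$, so the set is empty or a coset
of $G[|k|]$. In case (a), $G[|k|]$ is finite for $k\ne0$ and equals $G$ for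
$k=0$. In case (b), $G[|k|]=G$ if $p$ divides $k$, and $G[|k|]=0$ otherwise,
because a nonzero element has order $p$. In both cases every elementary
algebraic set is finite or $G$, and the same holds for intersections of finite
unions of such sets.

Conversely, let $G$ be $\mathfrak Z$-cofinite. Each $G[n]$ with $n\ge1$ is
elementary algebraic, hence finite or equal to $G$. If (a) fails, let $n\ge1$
be least with $G[n]=G$; then $n>1$ because $G\ne0$. Suppose $n=ab$ with
$1<a,b<n$. Then $G[a]$ and $G[b]$ are proper, hence finite, and $x\mapsto ax$
maps $G=G[ab]$ into $G[b]$ with kernel $G[a]$. This makes $G$ finite. So $n$ is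
prime and (b) holds.
\end{proof}

Thus $\mathbb Z$, $\mathbb R$, $\mathbb T=\mathbb R/\mathbb Z$, all
torsion-free Abelian groups and all vector spaces over $\mathbb Z/p$ are
$\mathfrak Z$-cofinite. The group $G=\bigoplus_\omega\mathbb Z/4$ is not: the
infinite proper subgroup $G[2]$ is closed in every Hausdorff group topology.
Conditions (a) and (b) pass to subgroups.

\section{One of two independent topologies is pseudocompact}\label{sec:pseudo}

To show that two topologies are not independent we must exhibit an infinite
proper set closed in both. Our sets are sequences without accumulation points.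
A sequence $(W_n)_{n<\omega}$ of subsets of a space is \emph{locally finite} if
every point has a neighborhood that meets $W_n$ for only finitely many $n$; a
sequence of points $(a_n)$ is locally finite if the sequence of singletons
$(\{a_n\})$ is. If $(W_n)$ is locally finite and $a_n\in W_n$, then $(a_n)$ is
locally finite.

\begin{lemma}\label{lem:criterion}
Let $\tau_1,\tau_2$ be $T_1$ topologies on a set $X$. If some sequence $(a_n)$
in $X$ is locally finite for both topologies, then $\tau_1$ and $\tau_2$ are
not independent.
\end{lemma}

\begin{proof}
A locally finite sequence takes each value only finitely often, so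
$C=\{a_n:n<\omega\}\setminus\{a_0\}$ is infinite, and $C\neq X$. A point
$y\notin C$ has a $\tau_i$-neighborhood that contains finitely many points of
$C$; removing them leaves a $\tau_i$-neighborhood of $y$ disjoint from $C$. So
$C$ is closed in both topologies.
\end{proof}

\begin{example}\label{ex:adic}
For an integer $m\ge2$ let $\rho_m$ be the $m$-adic topology on $\mathbb Z$,
with the cosets $g+m^k\mathbb Z$ as a base. It is a Hausdorff group topology,
and it is precompact because $m^k\mathbb Z$ has finite index.

The topologies $\rho_2$ and $\rho_6$ are not independent for an obvious
reason: the quotient map $\mathbb Z\to\mathbb Z/2$ is continuous for both, so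
$2\mathbb Z$ is closed in both.

The pair $\rho_2,\rho_3$ looks much more promising. By the Chinese remainder
theorem every coset of $2^k\mathbb Z$ meets every coset of $3^l\mathbb Z$, so a
condition that is open in one topology is always compatible with a condition
that is open in the other. This very property destroys independence. Put
\[
W_n=\{g\in\mathbb Z:2^n\mid 5g+1\},\qquad O_n=\{g\in\mathbb Z:3^n\mid 5g+1\}.
\]
These are cosets of $2^n\mathbb Z$ and of $3^n\mathbb Z$, since $5$ is
invertible modulo $2^n$ and modulo $3^n$. The sequence $(W_n)$ is locally
finite for $\rho_2$: given $g$, the integer $5g+1$ is not zero, so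
$2^k\nmid 5g+1$ for some $k$, and then $g+2^k\mathbb Z$ misses $W_n$ for all
$n\ge k$. The same argument with $3$ in place of $2$ shows that $(O_n)$ is
locally finite for $\rho_3$. Now choose points of $W_n\cap O_n$, for instance
$b_n=(6^n-1)/5$, for which $5b_n+1=6^n$. The sequence
$0,1,7,43,259,\dots$ is locally finite for both topologies, and
Lemma~\ref{lem:criterion} applies.
\end{example}

The example contains the proof of Theorem~\ref{thm:pseudo} when both
topologies are precompact: either they share a compact quotient, as $\rho_2$
and $\rho_6$ do, or their open sets always meet, and then locally finite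
sequences of open sets for the two topologies can be combined. Pseudocompactness
is exactly the absence of such sequences.

\begin{lemma}\label{lem:locfin}
A Tychonoff space $X$ fails to be pseudocompact if and only if it has a locally
finite sequence of nonempty open sets.
\end{lemma}

\begin{proof}
Let $f:X\to\mathbb R$ be continuous and unbounded. The sets
$W_n=\{x:|f(x)|>n\}$ are open and nonempty, and the neighborhood
$\{x:|f(x)|<|f(y)|+1\}$ of a point $y$ meets $W_n$ only if $n<|f(y)|+1$.
Conversely, let $(W_n)$ be locally finite. Pick $x_n\in W_n$ and continuous
$f_n:X\to[0,1]$ with $f_n(x_n)=1$ and $f_n=0$ outside $W_n$. Near each point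
the sum $f=\sum_n nf_n$ has only finitely many nonzero terms, so $f$ is
continuous, and $f(x_n)\ge n$.
\end{proof}

A topology that is not precompact supplies locally finite sequences in a
different way, by uniform separation. Call $A\subseteq G$ \emph{large} if
$EA=G$ for some finite $E\subseteq G$. A group topology is precompact if and
only if every neighborhood of $e$ is large. In that case every nonempty open
set $W$ is large: for $w\in W$ the set $w^{-1}W$ is a neighborhood of $e$, and
$Ew^{-1}W=G$ for some finite $E$.

\begin{lemma}\label{lem:separated}
Let $V=V^{-1}$ be a neighborhood of $e$ in a topological group $G$, and let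
$a_m\notin a_nV$ for all $n<m<\omega$. Then $(a_n)$ is locally finite.
\end{lemma}

\begin{proof}
Since $V$ is symmetric, $a_n^{-1}a_m\notin V$ whenever $n\ne m$. Take a
neighborhood $W=W^{-1}$ of $e$ with $W^2\subseteq V$. If $a_n=gw$ and
$a_m=gw'$ with $w,w'\in W$, then $a_n^{-1}a_m=w^{-1}w'\in V$, so $n=m$. Hence
the neighborhood $gW$ of $g$ contains $a_n$ for at most one $n$.
\end{proof}

If $V$ is not large, such a sequence exists, because finitely many translates
of $V$ never cover $G$. When neither topology is precompact we need one
sequence that is separated by a neighborhood $U$ for $\tau_1$ and by a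
neighborhood $V$ for $\tau_2$, so $U\cup V$ must not be large. The difficulty
is that a union of two sets that are not large can be large: $\mathbb Z$ is the
union of $A=\{n\ge0\}$ and $B=\{n<0\}$. The next lemma repairs this at the
price of replacing $A$ by $AA^{-1}$, which costs nothing in a topological
group.

\begin{lemma}\label{lem:large}
Let $A,B$ be subsets of a group $G$. If $A\cup B$ is large, then $AA^{-1}$ is
large or $B$ is large.
\end{lemma}

\begin{proof}
Let $F$ be finite with $G=FA\cup FB$, and suppose $AA^{-1}$ is not large. Pick
$x\notin FAA^{-1}$. An equality $xa=fa'$ with $a,a'\in A$, $f\in F$ would give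
$x=fa'a^{-1}\in FAA^{-1}$, so $xA\cap FA=\emptyset$ and therefore
$xA\subseteq FB$. Then $FA\subseteq Fx^{-1}FB$, and $G=(Fx^{-1}F\cup F)B$.
\end{proof}

It remains to establish, for two precompact topologies, the dichotomy seen in
Example~\ref{ex:adic}. We use three textbook facts. A precompact Hausdorff
group is a dense topological subgroup of a compact Hausdorff group, its
completion. The quotient of a compact Hausdorff group by a closed normal
subgroup is a compact Hausdorff group. A continuous bijection from a compact
space onto a Hausdorff space is a homeomorphism.

\begin{proposition}\label{prop:meet}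
Let $\tau_1,\tau_2$ be independent precompact Hausdorff group topologies on an
infinite group $G$. Then every nonempty $\tau_1$-open set meets every nonempty
$\tau_2$-open set.
\end{proposition}

\begin{proof}
Let $K_i$ be the completion of $(G,\tau_i)$, let $j:G\to K_1\times K_2$ be the
diagonal map $j(g)=(g,g)$, and let $K$ be the closure of $j(G)$, a compact
subgroup of $K_1\times K_2$. It suffices to show that $K=K_1\times K_2$.
Indeed, nonempty $\tau_1$- and $\tau_2$-open sets have the form $G\cap W'$ and
$G\cap O'$ with $W'\subseteq K_1$ and $O'\subseteq K_2$ open and nonempty; if
$j(G)$ is dense in $K_1\times K_2$, then $(g,g)\in W'\times O'$ for some $g$,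
and this $g$ lies in both sets. The defect of $K$ from being the whole product
is measured by a common quotient of $K_1$ and $K_2$, which we now construct.

The projection of $K$ to $K_i$ is compact and contains the dense set $G$, so it
is $K_i$. Put
\[
N_1=\{x\in K_1:(x,e)\in K\},\qquad N_2=\{y\in K_2:(e,y)\in K\}.
\]
These are closed subgroups. For $x\in N_1$ and $a\in K_1$ choose $b$ with
$(a,b)\in K$; then $(axa^{-1},e)=(a,b)(x,e)(a,b)^{-1}\in K$, so $N_1$ is normal
in $K_1$. Exchanging the coordinates shows that $N_2$ is normal in $K_2$. The
subgroup $L=N_1\times N_2$ lies in $K$, because $(x,y)=(x,e)(e,y)$. If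
$(x,y)\in K$, then $x\in N_1$ if and only if $y\in N_2$, since
$(x,y)=(x,e)(e,y)$ and two of these three elements lie in $K$ only if all three
do. Consequently the continuous surjective homomorphisms
$K\to K_1/N_1$, $(x,y)\mapsto xN_1$, and $K\to K_2/N_2$, $(x,y)\mapsto yN_2$,
both have kernel $L$. They induce continuous isomorphisms
$\varphi_i:Q\to K_i/N_i$ from the compact Hausdorff group $Q=K/L$, and these are
homeomorphisms.

Let $q:G\to Q$, $q(g)=j(g)L$. Then $\varphi_i(q(g))=gN_i$, so $q$ is the
composite of the $\tau_i$-continuous map $G\to K_i\to K_i/N_i$ with
$\varphi_i^{-1}$. Thus $q$ is continuous for both topologies, and $q(G)$ is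
dense in $Q$ because $j(G)$ is dense in $K$.

Suppose $Q$ has two distinct points, and separate them by disjoint open sets
$O_1,O_2$. The set $q^{-1}(Q\setminus O_1)$ is closed in both topologies, and
it is not $G$ because $q(G)$ meets $O_1$. By independence it is finite, and so
is its subset $q^{-1}(O_2)$. But $q^{-1}(O_2)$ is $\tau_1$-open and nonempty,
hence large, and a group with a finite large subset is finite. This
contradiction shows that $Q$ is trivial. Then $N_i=K_i$, and
$K\supseteq L=K_1\times K_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pseudo}]
Suppose that neither topology is both precompact and pseudocompact. Then each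
precompact topology among $\tau_1,\tau_2$ fails to be pseudocompact. According
to the number of precompact topologies, and up to exchanging $\tau_1$ and
$\tau_2$, there are three cases. In each we find a sequence that is locally
finite for both topologies, which contradicts Lemma~\ref{lem:criterion}.

\emph{Case 1: neither topology is precompact.} Let $U_0$ and $V_0$ be
neighborhoods of $e$ for $\tau_1$ and $\tau_2$ that are not large. Take a
$\tau_1$-neighborhood $U=U^{-1}$ of $e$ with $U^2\subseteq U_0$, and put
$V=V_0\cap V_0^{-1}$. Neither $UU^{-1}$ nor $V$ is large, so $U\cup V$ is not
large by Lemma~\ref{lem:large}. Hence we can choose inductively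
$a_m\notin\bigcup_{n<m}a_n(U\cup V)$. Lemma~\ref{lem:separated}, applied to $U$
and to $V$, shows that $(a_n)$ is locally finite for both topologies.

\emph{Case 2: $\tau_1$ is precompact and not pseudocompact, and $\tau_2$ is not
precompact.} Let $V=V^{-1}$ be a $\tau_2$-neighborhood of $e$ that is not
large, and let $(W_n)$ be a $\tau_1$-locally finite sequence of nonempty
$\tau_1$-open sets (Lemma~\ref{lem:locfin}). No $W_n$ is contained in $FV$ with
$F$ finite: $W_n$ is large, say $EW_n=G$, and $W_n\subseteq FV$ would give
$EFV=G$. So we can choose inductively $a_m\in W_m\setminus\bigcup_{n<m}a_nV$.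
The sequence $(a_n)$ is $\tau_1$-locally finite because $a_n\in W_n$, and
$\tau_2$-locally finite by Lemma~\ref{lem:separated}.

\emph{Case 3: both topologies are precompact and neither is pseudocompact.}
Let $(W_n)$ and $(O_n)$ be sequences as in Lemma~\ref{lem:locfin} for $\tau_1$
and $\tau_2$. By Proposition~\ref{prop:meet} we can pick $a_n\in W_n\cap O_n$,
and $(a_n)$ is locally finite for both topologies.
\end{proof}

\begin{remark}
A pseudocompact group topology is automatically precompact, so the conclusion
of Theorem~\ref{thm:pseudo} says that one of the topologies is pseudocompact;
we name both properties because both are used below. To see this, let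
$V=V^{-1}$ be a neighborhood of $e$ that is not large, choose $a_n$ as in
Lemma~\ref{lem:separated}, and take an open $W=W^{-1}\ni e$ with
$W^4\subseteq V$. If $gW$ meets $a_nW$ and $a_mW$, then
$a_n^{-1}a_m\in W^4\subseteq V$ and $n=m$. So $(a_nW)$ is locally finite, and
Lemma~\ref{lem:locfin} applies.
\end{remark}

\section{The cardinality of the group and the negative answer}\label{sec:card}

Pseudocompactness retains the part of compactness that is needed for Cantor's
nested-set argument and for the Baire category theorem. Recall that a space is
\emph{Baire} if every countable intersection of dense open sets is dense; a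
nonempty Baire space is not a countable union of closed sets with empty
interior.

\begin{lemma}\label{lem:baire}
Let $X$ be a pseudocompact space. If $U_0\supseteq U_1\supseteq\cdots$ are
nonempty open sets, then $\bigcap_n\overline{U_n}\ne\emptyset$. Moreover, $X$
is a Baire space.
\end{lemma}

\begin{proof}
Suppose the intersection is empty. For each $x$ there is $n$ with
$x\notin\overline{U_n}$, and the neighborhood $X\setminus\overline{U_n}$ of $x$
misses $U_m$ for all $m\ge n$. So $(U_n)$ is locally finite, contrary to
Lemma~\ref{lem:locfin}. Now let $O_n$ be dense open sets and $W_0$ a nonempty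
open set. By regularity choose nonempty open sets $W_{n+1}$ with
$\overline{W_{n+1}}\subseteq W_n\cap O_n$. Then
$\emptyset\ne\bigcap_{n\ge1}\overline{W_n}\subseteq W_0\cap\bigcap_nO_n$.
\end{proof}

\begin{lemma}\label{lem:density}
If $D$ is a dense subset of a Hausdorff space $X$, then $|X|\le2^{2^{|D|}}$.
\end{lemma}

\begin{proof}
Send $x\in X$ to the family $\{U\cap D:U\text{ open},\ x\in U\}$ of subsets of
$D$. This map is injective. Let $x\ne y$ have disjoint open neighborhoods $U$
and $V$. If $U\cap D=V'\cap D$ for an open $V'\ni y$, then a point of the
nonempty set $V\cap V'\cap D$ would lie in $U\cap V$.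
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:card}]
By Theorem~\ref{thm:pseudo}, $G$ has a Hausdorff group topology that is
precompact and pseudocompact. All topological notions refer to it.

\emph{The bound $|G|\ge\mathfrak c$.} Every nonempty open set is large, hence
infinite, because $G$ is infinite. Given a nonempty open $U$, take two points
of $U$, separate them by disjoint open subsets of $U$, and shrink these by
regularity; this gives nonempty open $U',U''$ whose closures are disjoint and
contained in $U$. Starting from $U_\emptyset=G$ we obtain nonempty open sets
$U_s$, indexed by the finite $0$--$1$ sequences $s$, with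
$\overline{U_{s0}}\cup\overline{U_{s1}}\subseteq U_s$ and
$\overline{U_{s0}}\cap\overline{U_{s1}}=\emptyset$. For $f\in2^\omega$ the set
$C_f=\bigcap_n\overline{U_{f|n}}$ is nonempty by Lemma~\ref{lem:baire}. If
$f\ne f'$ and $s$ is their longest common initial segment, then one of
$C_f,C_{f'}$ lies in $\overline{U_{s0}}$ and the other in $\overline{U_{s1}}$.
So the $\mathfrak c$ sets $C_f$ are pairwise disjoint.

\emph{The cardinal $\kappa=|G|$ is not strong limit of countable cofinality.}
Suppose $\kappa$ has countable cofinality, and write $G=\bigcup_nG_n$ with
$|G_n|<\kappa$. By the Baire property some $\overline{G_n}$ contains a nonempty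
open set $W$. The group structure spreads this local information over all of
$G$: by precompactness $EW=G$ for a finite $E$, and since translations are
homeomorphisms, $\overline{EG_n}=E\,\overline{G_n}=G$. Thus $D=EG_n$ is dense
and $|D|<\kappa$. If $\kappa$ is also strong limit, then
$2^{2^{|D|}}<\kappa=|G|$, which contradicts Lemma~\ref{lem:density}.
\end{proof}

Countable cofinality enters only through the Baire property, which yields a
dense set smaller than $G$; the strong limit hypothesis enters only in the last
inequality. Neither the algebraic structure of $G$ nor commutativity plays a
role.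

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $\beth_0=\omega$ and $\beth_{n+1}=2^{\beth_n}$. The cardinal
$\beth_\omega$ is the supremum of this strictly increasing sequence, so it has
countable cofinality. If $\mu<\beth_\omega$, then $\mu\le\beth_n$ for some $n$
and $2^\mu\le\beth_{n+1}<\beth_\omega$. By Theorem~\ref{thm:card}, no group of
cardinality $\beth_\omega$ has an independent pair. The groups
$\bigoplus_\kappa\mathbb Z/2$ and $\bigoplus_\kappa\mathbb Q$ with
$\kappa=\beth_\omega$ have cardinality $\beth_\omega$, and they are
$\mathfrak Z$-cofinite by Lemma~\ref{lem:structure}, cases (b) and (a).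

If CH fails, then $\aleph_1<\mathfrak c$ and the first assertion of
Theorem~\ref{thm:card} excludes cardinality $\aleph_1$. Finally assume GCH, and
let $\kappa$ be infinite of countable cofinality. Infinite successor cardinals
are regular and uncountable, so $\kappa=\omega$ or $\kappa$ is an uncountable
limit cardinal. In the second case $2^\mu=\mu^+<\kappa$ for infinite
$\mu<\kappa$. In both cases $\kappa$ is strong limit, and
Theorem~\ref{thm:card} applies.
\end{proof}

\section{Characters with prescribed limit points}\label{sec:characters}

We turn to Theorem~\ref{thm:exist}. A \emph{character} of an Abelian group $H$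
is a homomorphism $H\to\mathbb T$, and $\|t\|$ is the distance from
$t\in\mathbb T$ to $0$.

\subsection*{The plan}
Let $\sigma$ be given, with a countable base $\{V_n:n<\omega\}$ of nonempty
sets. We shall find $\tau$ such that
\begin{equation}\label{eq:goal}
\text{the $\tau$-closure of every infinite subset of $G$ is $\sigma$-dense.}
\end{equation}
Then an infinite set closed in both topologies is $\sigma$-dense and
$\sigma$-closed, hence equal to $G$, so $\tau$ and $\sigma$ are independent.
We take for $\tau$ the coarsest topology that makes a family of characters
$\chi_\beta$ $(\beta<\mathfrak c)$ continuous. For each countably infinite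
$S\subseteq G$ and each $n$ we must then place a point $x\in V_n$ in the
closure of $S$.

There are $\mathfrak c$ such sets $S$. We treat them one at a time while
building the characters on an increasing chain of subgroups of size less than
$\mathfrak c$. When $S$ is treated, fewer than $\mathfrak c$ characters exist,
defined on a small subgroup $H\supseteq S$. These \emph{past} characters are
easy to satisfy: thin $S$ to an infinite set $A$ along which all of them
converge, choose $x\in V_n$ algebraically free over $H$, and define their
values at $x$ to be the limits. The \emph{future} characters are the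
difficulty. Each new character $\psi$ must honor all the fewer than
$\mathfrak c$ promises $(A,x)$ made so far: $\psi(x)$ has to be a limit point
of $\psi$ on $A$, so that $A$ can be thinned again. This section shows that
such characters are generic. The assumption $\mathfrak p=\mathfrak c$ lets
diagonal and Baire category arguments run for fewer than $\mathfrak c$ steps.

\subsection*{Fewer than $\mathfrak p$ requirements}
Write $A'\subseteq^*A$ if $A'\setminus A$ is finite. For a map $k$ from an
infinite set $A$ to a space, we say that $k$ \emph{converges to $y$ along $A$}
if each neighborhood of $y$ contains $k(s)$ for all but finitely many $s\in A$.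
Convergence along $A$ implies convergence to the same limit along every
infinite $A'\subseteq^*A$ on which $k$ is defined.

\begin{lemma}\label{lem:p}
Let $S$ be a countably infinite set.
\begin{itemize}
\item[(a)] A $\subseteq^*$-decreasing transfinite sequence of fewer than
$\mathfrak p$ infinite subsets of $S$ has a pseudointersection contained in $S$.
\item[(b)] If $|I|<\mathfrak p$ and $k:S\to\mathbb T^I$, then $k$ converges
along some infinite $A\subseteq S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Among finitely many members of the sequence, the one with the largest index
is almost contained in the others, so their intersection is infinite. Identify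
$S$ with $\omega$ and use the definition of $\mathfrak p$.

(b) Enumerate $I=\{i_\xi:\xi<\mu\}$ with $\mu=|I|$, and let $k_\xi$ be the
$i_\xi$-th coordinate of $k$. Define $\subseteq^*$-decreasing infinite sets
$A_\xi\subseteq S$ for $\xi\le\mu$. Put $A_0=S$. Since $\mathbb T$ is compact
and metrizable, $k_\xi$ converges along some infinite $A_{\xi+1}\subseteq A_\xi$.
At a limit ordinal $\xi\le\mu$ let $A_\xi$ be given by (a). Then
$A=A_\mu\subseteq^*A_{\xi+1}$ for all $\xi<\mu$, so every coordinate converges
along $A$, and hence $k$ does.
\end{proof}

The second tool is Bell's theorem \cite{Bell}. Let $P$ be a partially ordered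
set. A subset $\mathcal E\subseteq P$ is \emph{dense} if every element of $P$
has a lower bound in $\mathcal E$. A \emph{filter} is an upward closed subset
in which any two elements have a common lower bound belonging to it. The order
$P$ is \emph{$\sigma$-centered} if it is a countable union of subsets in each
of which any finitely many elements have a common lower bound in $P$. Bell's
theorem states that MA holds for $\sigma$-centered orders and fewer than
$\mathfrak p$ dense sets: for any such family of dense subsets there is a
filter that meets each of them. We use it in the following form.

\begin{lemma}\label{lem:bell}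
In a separable compact Hausdorff space $X$, the intersection of fewer than
$\mathfrak p$ dense open sets is dense.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be the family of dense open sets; we may add $X$ to it. Let
$O$ be nonempty and open, and let $P$ be the set of nonempty open subsets of
$O$, ordered by inclusion. If $\Gamma$ is a countable dense subset of $X$, then
$P$ is the union of the sets $\{W\in P:d\in W\}$, $d\in\Gamma$, each of which
is closed under finite intersections. So $P$ is $\sigma$-centered. For
$D\in\mathcal D$ the set $\mathcal E_D=\{W\in P:\overline W\subseteq D\cap O\}$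
is dense in $P$: for $W_0\in P$ the open set $W_0\cap D$ is nonempty, and by
regularity it contains the closure of some $W\in P$. Take a filter that meets
every $\mathcal E_D$. Finitely many of its members contain a common member,
so their closures have the finite intersection property. By compactness some
point lies in all these closures, and it lies in $D\cap O$ for every
$D\in\mathcal D$.
\end{proof}

\subsection*{The dual group}
Let $\widehat H$ be the group of characters of $H$ with the topology of
pointwise convergence. It is a closed subgroup of $\mathbb T^H$, hence a
compact Hausdorff group. We recall two facts. First, since $\mathbb T$ is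
divisible, every character of a subgroup of $H$ extends to a character of $H$.
Second, a subgroup $\Gamma\le\widehat H$ that separates the points of $H$ is
dense. Otherwise the nontrivial compact Abelian group
$\widehat H/\overline\Gamma$ has a nonzero continuous character, which gives a
nonzero continuous character of $\widehat H$ vanishing on $\Gamma$; by
Pontryagin duality this is the evaluation $\psi\mapsto\psi(h)$ at some
$h\ne0$, so $\Gamma$ does not separate $h$ from $0$.

\begin{lemma}\label{lem:embed}
Every Abelian group $H$ with $|H|\le\mathfrak c$ is isomorphic to a subgroup of
$\mathbb T^\omega$. Consequently $H$ has a second countable Hausdorff group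
topology, characters separate the points of $H$, and $\widehat H$ is separable.
\end{lemma}

\begin{proof}
The group $H$ embeds in a divisible group $D$, its divisible hull, with
$|D|\le|H|+\omega\le\mathfrak c$. A divisible group is a direct sum of $r_0$
copies of $\mathbb Q$ and of $r_p$ copies of $\mathbb Z(p^\infty)$ for each
prime $p$, where $r_0$ is the torsion-free rank and $r_p$ is the dimension over
$\mathbb Z/p$ of the subgroup killed by $p$. For $D$ these ranks are at most
$\mathfrak c$. The group $\mathbb T^\omega$ is divisible of size $\mathfrak c$,
and all its ranks equal $\mathfrak c$. Indeed, an uncountable vector space over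
a countable field has dimension equal to its cardinality; this applies to
$\mathbb T^\omega[p]\cong(\mathbb Z/p)^\omega$ and to the rational vector space
$\mathbb R/\mathbb Q$, the quotient of the subgroup $\mathbb T$ by its torsion.
So $D$ embeds in $\mathbb T^\omega$ summand by summand.

The topology induced from $\mathbb T^\omega$ is a second countable Hausdorff
group topology. The coordinates of the embedding are countably many characters
that separate the points of $H$, and they generate a countable dense subgroup
of $\widehat H$.
\end{proof}

\subsection*{Honoring one promise}
For $A\subseteq H$, $x\in H$, an integer $m\ge1$ and a finite set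
$F\subseteq A$ put
\[
D(A,x,m,F)=\{\psi\in\widehat H:\ \|\psi(s-x)\|<1/m\text{ for some }s\in A\setminus F\}.
\]
This set is open, being a union of open sets indexed by $s$. A character lies
in $D(A,x,m,F)$ for all $m$ and $F$ exactly when its values on $A$ come
arbitrarily close to its value at $x$ infinitely often.

\begin{example}\label{ex:Z}
Let $H=\mathbb Z$. Characters have the form $h\mapsto h\theta$ with
$\theta\in\mathbb T$, and $\widehat H=\mathbb T$. Let $A\subseteq\mathbb Z$ be
infinite and let $J\subseteq\mathbb T$ be an arc of length $\delta>0$. Choose
$s\in A\setminus F$ with $|s-x|\,\delta\ge1$. As $\theta$ runs over $J$, the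
point $(s-x)\theta$ goes around $\mathbb T$ at least once, so
$(s-x)\theta=0$ for some $\theta\in J$. Thus $D(A,x,m,F)$ is dense. A small
change of the character is a large change at a distant point $s$.
\end{example}

In general we must move the value at some $s\in A$ to a prescribed place while
nearly fixing the values on a finitely generated subgroup $B$. If some $s$ has
large order modulo $B$, then its value can be chosen almost freely with no
change on $B$. If not, the finiteness of the groups $H[n]$ confines $A$ to a
finitely generated group, where Example~\ref{ex:Z} applies to one coordinate.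

\begin{lemma}\label{lem:dense}
Let $H$ be an Abelian group such that $H[n]$ is finite for all $n\ge1$, or
$pH=0$ for a prime $p$. If $A\subseteq H$ is infinite, then $D(A,x,m,F)$ is
dense in $\widehat H$.
\end{lemma}

\begin{proof}
Let $W=\{\psi:\|\psi(a_i)-\psi_0(a_i)\|<\eta\text{ for }i\le k\}$ be a basic
neighborhood of $\psi_0\in\widehat H$, and let
$B=\langle a_1,\dots,a_k,x\rangle$. It suffices to find $s\in A\setminus F$ and
a character $\psi$ of a subgroup containing $B$ and $s$ such that
$\|\psi(a_i)-\psi_0(a_i)\|<\eta$ for all $i$ and $\|\psi(s-x)\|<1/m$; any
extension of $\psi$ to $H$ lies in $W\cap D(A,x,m,F)$.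

\emph{The case $pH=0$.} Here $B$ is finite, so there is
$s\in A\setminus(F\cup B)$. As $H$ is a vector space over $\mathbb Z/p$, the
sum $B+\langle s\rangle$ is direct and $s$ has order $p$. Since
$p\psi_0(x)=0$, we may put $\psi|_B=\psi_0|_B$ and $\psi(s)=\psi_0(x)$. Then
$\psi(s-x)=0$.

Now let all $H[n]$ be finite. For $h\in H$ let $o(h)$ be the order of $h$
modulo $B$: the least $n\ge1$ with $nh\in B$, or $\infty$ if there is none.

\emph{The case that $o(s)>m$ for some $s\in A\setminus F$.} If $o(s)=\infty$,
then $s$ has infinite order and $B+\langle s\rangle$ is direct, so we may again
put $\psi|_B=\psi_0|_B$ and $\psi(s)=\psi_0(x)$. Let $o(s)=n<\infty$. The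
solutions $t\in\mathbb T$ of $nt=\psi_0(ns)$ form a coset of $\mathbb T[n]$,
that is, $n$ points spaced $1/n$ apart. So one of them satisfies
$\|t-\psi_0(x)\|\le\frac1{2n}<\frac1m$. Define $\psi(b+ls)=\psi_0(b)+lt$ for
$b\in B$, $l\in\mathbb Z$. This is well defined: if $b+ls=0$, then $ls\in B$,
so $l=nl'$ for an integer $l'$, and
$\psi_0(b)=-l'\psi_0(ns)=-l'nt=-lt$. Then $\psi|_B=\psi_0|_B$ and
$\psi(s-x)=t-\psi_0(x)$.

\emph{The case that $o(s)\le m$ for all $s\in A\setminus F$.} Put $N=m!$ and
$B'=\{h\in H:Nh\in B\}$, a subgroup containing $B$ and $A\setminus F$. The map
$h\mapsto Nh$ on $B'$ has finite kernel $H[N]$, and its image is a subgroup of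
the finitely generated group $B$, hence finitely generated. So $B'$ is finitely
generated, say $B'=\mathbb Ze_1\oplus\dots\oplus\mathbb Ze_r\oplus E$ with $E$
finite. A subset of $B'$ on which all $r$ coordinate homomorphisms
$B'\to\mathbb Z$ are bounded is finite, so one of them, $c$, is unbounded on
$A\setminus F$. Choose a real $\delta>0$ with $\delta|c(a_i)|<\eta$ for all
$i$, and then $s\in A\setminus F$ with $|c(s)-c(x)|\,\delta\ge1$. For
$\theta\in[0,\delta]$ define $\psi_\theta(h)=\psi_0(h)+c(h)\theta$ on $B'$,
with $c(h)\theta$ read modulo $\mathbb Z$. Then
$\|\psi_\theta(a_i)-\psi_0(a_i)\|\le|c(a_i)|\,\delta<\eta$. As $\theta$ runs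
over $[0,\delta]$, the real number $(c(s)-c(x))\theta$ runs over an interval of
length at least $1$, so
$\psi_\theta(s-x)=\psi_0(s-x)+(c(s)-c(x))\theta=0$ for some $\theta$.
\end{proof}

The hypothesis on $H$ cannot be dropped. In $H=\bigoplus_\omega\mathbb Z/4$
take $A=H[2]$ and $x$ of order $4$. On the nonempty open set
$\{\psi:\psi(2x)\ne0\}$ one has $\psi(x)=\pm\frac14$, while
$\psi(A)\subseteq\{0,\frac12\}$; so this set misses $D(A,x,4,\emptyset)$.

\begin{proposition}\label{prop:generic}
Assume $\mathfrak p=\mathfrak c$. Let $H$ be as in Lemma~\ref{lem:dense} with
$|H|<\mathfrak c$, let $\mathcal A$ be a family of fewer than $\mathfrak c$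
pairs $(A,x)$ with $A\subseteq H$ countably infinite and $x\in H$, and let
$O\subseteq\widehat H$ be nonempty and open. Then there is $\psi\in O$ such
that for every $(A,x)\in\mathcal A$ the character $\psi$ converges to
$\psi(x)$ along some infinite subset of $A$.
\end{proposition}

\begin{proof}
Each pair $(A,x)$ gives countably many sets $D(A,x,m,F)$, so there are fewer
than $\mathfrak c=\mathfrak p$ of them in all. They are open and dense by
Lemma~\ref{lem:dense}, and $\widehat H$ is separable by Lemma~\ref{lem:embed}.
Lemma~\ref{lem:bell} gives $\psi\in O$ in all of them. Fix $(A,x)$ and choose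
inductively $s_m\in A\setminus\{s_1,\dots,s_{m-1}\}$ with
$\|\psi(s_m)-\psi(x)\|<1/m$. Then $\psi$ converges to $\psi(x)$ along
$\{s_m:m\ge1\}$.
\end{proof}

\section{Independent topologies on groups of size continuum}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
The first assertion is part of Lemma~\ref{lem:embed}. Let $\sigma$ be a second
countable Hausdorff group topology on $G$ with base $\{V_n:n<\omega\}$ of
nonempty sets. We refer to cases (a) and (b) of Lemma~\ref{lem:structure};
every subgroup of $G$ satisfies the hypothesis of Lemma~\ref{lem:dense}.

\emph{Free points.} The translates of $V_n$ form an open cover of the second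
countable space $(G,\sigma)$, so countably many of them cover $G$. Hence
$\omega\cdot|V_n|\ge\mathfrak c$, and $|V_n|=\mathfrak c$. This gives room to
avoid small subgroups:
\begin{itemize}
\item[$(\ast)$] If $H\le G$, $|H|<\mathfrak c$ and $n<\omega$, there is
$x\in V_n$ with $\langle x\rangle\cap H=0$ such that $x$ has infinite order in
case (a) and order $p$ in case (b).
\end{itemize}
In case (a), for $l\ge1$ and $h\in H$ the set $\{x:lx=h\}$ is empty or a coset
of the finite group $G[l]$. So the set of $x$ with $lx\in H$ for some $l\ge1$
has size at most $|H|+\omega<\mathfrak c$, and any $x\in V_n$ outside it has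
the required properties. In case (b) any $x\in V_n\setminus H$ does, since $G$
is a vector space over $\mathbb Z/p$.

\emph{Bookkeeping.} The group $G$ has $\mathfrak c^\omega=\mathfrak c$
countably infinite subsets. Fix enumerations $(g_\alpha)_{\alpha<\mathfrak c}$
of $G$, $(S_\alpha)_{\alpha<\mathfrak c}$ of the countably infinite subsets of
$G$, and $(z_\alpha)_{\alpha<\mathfrak c}$ of $G\setminus\{0\}$, such that in
the last two every item occurs $\mathfrak c$ times; this is possible because
$\mathfrak c\cdot\mathfrak c=\mathfrak c$. A bounded subset of $\mathfrak c$
has size less than $\mathfrak c$, so each item occurs at arbitrarily large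
indices. The repetition guarantees that each item is listed at some stage when
it already lies in the subgroup under construction.

\emph{The recursion.} For $\alpha<\mathfrak c$ we construct the following
objects.
\begin{itemize}
\item[(R1)] Subgroups $G_\alpha\le G$, increasing in $\alpha$, with $G_0=0$,
$|G_\alpha|\le|\alpha|+\omega$ and $g_\alpha\in G_{\alpha+1}$. An ordinal
$\gamma$ is called \emph{active} if $S_\gamma\subseteq G_\gamma$.
\item[(R2)] Characters $\chi_\beta$ of $G_\alpha$ for $\beta<\alpha$, with
$\chi_\beta(z_\beta)\ne0$ whenever $z_\beta\in G_\beta$. As $\alpha$ grows,
each $\chi_\beta$ is extended and keeps its name.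
\item[(R3)] For every active $\gamma<\alpha$ and every $n<\omega$, a point
$x_{\gamma,n}\in V_n\cap G_{\gamma+1}$, independent of $\alpha$, and an
infinite set $A^\alpha_{\gamma,n}\subseteq S_\gamma$, $\subseteq^*$-decreasing
in $\alpha$, such that
\begin{equation}\label{eq:promise}
\chi_\beta\text{ converges to }\chi_\beta(x_{\gamma,n})\text{ along }
A^\alpha_{\gamma,n}\quad\text{for every }\beta<\alpha .
\end{equation}
\end{itemize}
At stage $0$ only $G_0=0$ is required.

\emph{Limit stage $\alpha$.} Let $G_\alpha=\bigcup_{\delta<\alpha}G_\delta$, a
union of $|\alpha|$ sets of size at most $|\alpha|+\omega$, and let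
$\chi_\beta$ be the union of its earlier versions. For active $\gamma<\alpha$
let $A^\alpha_{\gamma,n}\subseteq S_\gamma$ be a pseudointersection of
$(A^\delta_{\gamma,n})_{\gamma<\delta<\alpha}$; it exists by
Lemma~\ref{lem:p}(a) because $|\alpha|<\mathfrak c=\mathfrak p$. For
$\beta<\alpha$ choose $\delta$ with $\beta,\gamma<\delta<\alpha$. Then
\eqref{eq:promise} at stage $\delta$ and
$A^\alpha_{\gamma,n}\subseteq^*A^\delta_{\gamma,n}$ give \eqref{eq:promise} at
stage $\alpha$.

\emph{Successor stage $\alpha+1$, first step: a new character keeps the old
promises.} The pairs $(A^\alpha_{\gamma,n},x_{\gamma,n})$ with $\gamma<\alpha$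
active and $n<\omega$ number at most $|\alpha|+\omega<\mathfrak c$, and they
live in $G_\alpha$ because $S_\gamma\subseteq G_\gamma$ and
$x_{\gamma,n}\in G_{\gamma+1}$. Let
$O=\{\psi\in\widehat{G_\alpha}:\psi(z_\alpha)\ne0\}$ if $z_\alpha\in G_\alpha$,
and $O=\widehat{G_\alpha}$ otherwise; $O$ is open, and nonempty by
Lemma~\ref{lem:embed}. Proposition~\ref{prop:generic} gives
$\chi_\alpha\in O$ and infinite sets
$A^{\alpha+1}_{\gamma,n}\subseteq A^\alpha_{\gamma,n}$ along which
$\chi_\alpha$ converges to $\chi_\alpha(x_{\gamma,n})$. For $\beta<\alpha$ the
convergence in \eqref{eq:promise} passes to these subsets. So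
\eqref{eq:promise} holds at stage $\alpha+1$ for all active $\gamma<\alpha$.

\emph{Second step: new promises fit the old characters.} If $\alpha$ is not
active, put $G'=G_\alpha$. If $\alpha$ is active, apply Lemma~\ref{lem:p}(b)
to the map $s\mapsto(\chi_\beta(s))_{\beta\le\alpha}$ on $S_\alpha$. We obtain
an infinite $A\subseteq S_\alpha$ along which each $\chi_\beta$,
$\beta\le\alpha$, converges to some $y_\beta\in\mathbb T$. In case (b) the
values of $\chi_\beta$ lie in the closed set $\mathbb T[p]$, so $py_\beta=0$.
Apply $(\ast)$ successively to
$H=G_\alpha+\langle x_{\alpha,0},\dots,x_{\alpha,n-1}\rangle$ to choose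
$x_{\alpha,n}\in V_n$. Then
\[
G'=G_\alpha+\langle x_{\alpha,n}:n<\omega\rangle
  =G_\alpha\oplus\bigoplus_{n<\omega}\langle x_{\alpha,n}\rangle ,
\]
where each cyclic summand is infinite in case (a) and of order $p$ in case
(b). Hence each $\chi_\beta$, $\beta\le\alpha$, extends to $G'$ with
$\chi_\beta(x_{\alpha,n})=y_\beta$ for all $n$. Put
$A^{\alpha+1}_{\alpha,n}=A$; then \eqref{eq:promise} holds at stage $\alpha+1$
for $\gamma=\alpha$.

\emph{Third step.} Put $G_{\alpha+1}=G'+\langle g_\alpha\rangle$ and extend all
$\chi_\beta$, $\beta\le\alpha$, to $G_{\alpha+1}$. This group is generated by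
$G_\alpha$ and countably many elements, so its size is at most
$|\alpha|+\omega$. Extending a character does not change values already
assigned, so (R2) and (R3) hold at stage $\alpha+1$.

\emph{The topology $\tau$.} By (R1), $G=\bigcup_\alpha G_\alpha$, so each
$\chi_\beta$ ends as a character of $G$. Let $\tau$ be the group topology in
which the sets
\[
x+U,\qquad U=\{g\in G:\|\chi_{\beta_i}(g)\|<\varepsilon\text{ for }i\le k\}
\qquad(\beta_1,\dots,\beta_k<\mathfrak c,\ \varepsilon>0),
\]
form a neighborhood base at $x$. It is precompact: divide $\mathbb T$ into
finitely many arcs of length less than $\varepsilon$, call two elements of $G$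
equivalent if each $\chi_{\beta_i}$ sends them into the same arc, and let $E$
be a set of representatives of the finitely many classes; then $E+U=G$. It is
Hausdorff: for $g\ne0$ there is $\alpha$ so large that $g\in G_\alpha$ with
$z_\alpha=g$, and $\chi_\alpha(g)\ne0$ by (R2).

It remains to prove \eqref{eq:goal}. Every infinite set contains a countably
infinite set $S$, so it suffices to show that the $\tau$-closure of $S$ meets
each $V_n$. Since $\mathfrak c$ has uncountable cofinality,
$S\subseteq G_{\alpha_0}$ for some $\alpha_0<\mathfrak c$. Choose
$\gamma\ge\alpha_0$ with $S_\gamma=S$; then $\gamma$ is active. Given a basic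
neighborhood $x_{\gamma,n}+U$ as above, take $\alpha<\mathfrak c$ larger than
$\gamma,\beta_1,\dots,\beta_k$. By \eqref{eq:promise}, all but finitely many
$s\in A^\alpha_{\gamma,n}$ satisfy
$\|\chi_{\beta_i}(s-x_{\gamma,n})\|<\varepsilon$ for $i\le k$, so
$x_{\gamma,n}+U$ meets $S$. Thus $x_{\gamma,n}\in V_n$ lies in the
$\tau$-closure of $S$.
\end{proof}

\begin{remark}
The hypotheses enter as follows. The equality $|G|=\mathfrak c$ makes the
number of tasks $\mathfrak c$ and makes the sets $V_n$ larger than every
$G_\alpha$. Second countability of $\sigma$ gives $|V_n|=\mathfrak c$ and
limits each set $S$ to countably many promises. The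
$\mathfrak Z$-cofiniteness of $G$ is used in $(\ast)$ and in
Lemma~\ref{lem:dense}. The equality $\mathfrak p=\mathfrak c$ is used through
Lemmas~\ref{lem:p} and~\ref{lem:bell}; under CH every $\alpha<\mathfrak c$ is
countable, and these lemmas are only needed as the usual diagonal argument and
the Baire category theorem.
\end{remark}

\begin{remark}
The thinning of the sets $A^\alpha_{\gamma,n}$ never ends, and no single subset
of $S_\gamma$ serves all $\mathfrak c$ characters. Indeed, by \eqref{eq:goal}
no sequence of distinct points $\tau$-converges. If $s_m\to x$ in $\tau$, take
disjoint nonempty $\sigma$-open sets not containing $x$; one of them misses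
infinitely many $s_m$, and these terms together with $x$ form an infinite
$\tau$-closed set that is not $\sigma$-dense.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(A) Let $\tau_1,\tau_2$ be independent Hausdorff group topologies on $G$. By
\eqref{eq:zariski}, $\mathfrak Z_G$ is contained in the cofinite topology
$\tau_1\cap\tau_2$, so $G$ is $\mathfrak Z$-cofinite. By
Theorem~\ref{thm:card}, $|G|\ge\mathfrak c$, hence $|G|=\mathfrak c$. The
converse is Theorem~\ref{thm:exist}.

(B) Under CH, $\omega_1\le\mathfrak p\le\mathfrak c=\aleph_1$, so
$\mathfrak p=\mathfrak c$ and Theorem~\ref{thm:exist} gives (ii). The group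
$\bigoplus_{\omega_1}\mathbb Z/2$ has cardinality $\aleph_1$ and is
$\mathfrak Z$-cofinite by Lemma~\ref{lem:structure}, so (ii) implies (iii). If
(iii) holds, then $\aleph_1\ge\mathfrak c$ by Theorem~\ref{thm:card}, which is
CH.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bell}
Bell, \emph{Fund. Math.} 114 (1981).

\bibitem{BDT}
Marco Bonatto, Dikran Dikranjan, Daniele Toller,
\emph{Groups with cofinite Zariski topology and potential density},
arXiv:2110.13084 (2021).

\bibitem{TY}
Tkachenko and Yaschenko, \emph{Topology Appl.} 122 (2002).

\end{thebibliography}
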